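
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Monotone Submodular Maximization When the Budget Is a Constant Fraction of the Ground Set}


\begin{abstract}
We study the maximization of a nonnegative monotone submodular function, given by a value oracle, over sets of size at most $k=\lfloor cn\rfloor$, where $n$ is the size of the ground set and $c\in(0,1]$ is a constant. It was conjectured that the best ratio achievable with polynomially many queries is $1-(1-c)^{1/c}$ for every $c$. We show that this is true exactly when $c\le\frac12$ or $c=1$. For $c\in(\frac12,1)$ a strictly better ratio is achievable; for instance, at $c=0.9$ one can reach every ratio below $0.925$, while $1-0.1^{10/9}\approx0.9226$. The reason is a simple inequality: at a fractional solution with all coordinates equal to $c$ and value below $\frac{1+c}2$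 (relative to the optimum), raising $cn$ well-chosen coordinates and lowering the others, with the budget unchanged, increases the value at a positive constant rate. We also prove the upper bound $1-\frac{1-c}{1+2\sqrt{c(1-c)}}$ for $c\in(\frac12,1)$, and deduce that the optimal ratio is $c+\Theta((1-c)^{3/2})$ as $c\to1$.
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection{The problem}

Let $U$ be a finite set of size $n$. A set function $f\colon 2^U\to\mathbb R_+$ is \emph{submodular} if $f(A)+f(B)\ge f(A\cup B)+f(A\cap B)$ for all $A,B\subseteq U$, and \emph{monotone} if $f(A)\le f(B)$ whenever $A\subseteq B$. Submodularity is equivalent to diminishing returns: for each $i$, the \emph{marginal} $f(S\cup\{i\})-f(S)$ is nonincreasing in $S\subseteq U\setminus\{i\}$. Given a monotone submodular $f\colon 2^U\to\mathbb R_+$ and a bound $k$, we want a set $S$ with $|S|\le k$ and $f(S)$ as large as possible. We write $\mathrm{OPT}=\max_{|T|\le k}f(T)$.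

We fix a constant $c\in(0,1]$ and take $k=\lfloor cn\rfloor$, with $n$ large. The function is accessible only through a \emph{value oracle}, which returns $f(S)$ when queried on $S$. An algorithm may be randomized, knows $n,k,c$, makes at most $q(n)$ queries on every instance, and always outputs a set of size at most $k$. Let $\alpha^*(c)$ be the supremum of all $\alpha$ such that some algorithm with polynomially bounded $q$ satisfies $\mathbb E f(S)\ge\alpha\,\mathrm{OPT}$ for its output $S$ on all instances with $n$ sufficiently large. An upper bound on $\alpha^*(c)$ holds \emph{against $2^{o(n)}$ queries} if it remains true when $q(n)=2^{o(n)}$ is allowed. Conversely, the algorithms below use only polynomially many queries, real arithmetic operations and random draws.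

Put
\[
\alpha_0(c)=1-(1-c)^{1/c}.
\]
Two facts are known: (i) $\alpha^*(c)\ge\alpha_0(c)$ for every $c\in(0,1]$; (ii) $\alpha^*(c)=\alpha_0(c)$ whenever $1/c$ is an integer. We include a proof of (i) in Corollary~\ref{cor:known}, because we need the details of the algorithm; (ii) is not used. The following conjecture is the subject of this paper; its source is \cite{FSS}.

\begin{conjecture}\label{conj}
$\alpha^*(c)\le\alpha_0(c)$ for every $c\in(0,1]$.
\end{conjecture}

\subsection{Why one would guess $\alpha_0$}

On the algorithmic side there is a continuous greedy process (recalled in Section~\ref{sec:greedy}) that maintains a fractional solution. At time $T$ its value is at least $(1-e^{-T})\,\mathrm{OPT}$ up to small errors, and its coordinates have the form $1-e^{-s_i}$, where the $s_i$ have mean at most $cT$. By convexity the solution uses the largest budget when all $s_i$ are equal. Then the coordinates are $1-e^{-cT}$, the budget $cn$ is exhausted when $e^{-T}=(1-c)^{1/c}$, and the value is $\alpha_0(c)$.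

On the hardness side take $c=\frac12$, where $\alpha_0=\frac34$. Split $U$ into halves $Y$ and $Z$, let $\alpha(S),\beta(S)$ be the fractions of $Y,Z$ that are \emph{missed} by $S$, and let $f=1-\alpha\beta$. Choosing $S=Y$ gives $1$. If $Y$ is a random half, then a set $S$ of size at most $n/2$ that was chosen without knowledge of $Y$ has $\alpha\approx\beta\approx m:=\frac{\alpha+\beta}2\ge\frac12$, so its value is about $1-m^2\le\frac34$. With some care the queries can be prevented from revealing $Y$ (Section~\ref{sec:hard}).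

For $c$ close to $1$, almost everything is taken, and the ratio $c$ is trivial (round the point with all coordinates $k/n$). The question there is how much beyond $c$ one can get. The formula $\alpha_0(c)$ promises only about $(1-c)^2\ln\frac1{1-c}$, and this turns out to be too pessimistic.

\subsection{Results}

\begin{theorem}[explicit lower bound]\label{thm:explicit}
Let $c,\mu\in(0,1)$ and suppose
\[
E(c,\mu):=\frac{\mu}{c}+\frac{\ln\frac1{1-\mu}-c\mu}{1-c}<1 .
\]
Then $\alpha^*(c)\ge c+(1-c)\mu$. In particular $\alpha^*(0.9)\ge0.925>1-10^{-10/9}=\alpha_0(0.9)\approx0.9226$, so Conjecture~\ref{conj} is false.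
\end{theorem}

\begin{theorem}[classification]\label{thm:class}
\begin{enumerate}
\item[(a)] For every $c\in(0,\frac12]\cup\{1\}$ we have $\alpha^*(c)=\alpha_0(c)$. The upper bound holds even against $2^{o(n)}$ queries.
\item[(b)] For every $c\in(\frac12,1)$ we have $\alpha^*(c)>\alpha_0(c)$.
\end{enumerate}
\end{theorem}

Thus the conjectured bound holds for all $c\le\frac12$, including those with $1/c\notin\mathbb N$, and fails on all of $(\frac12,1)$.

\begin{theorem}[bounds above one half]\label{thm:quant}
For $c\in(\frac12,1)$,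
\[
\alpha^*(c)\le1-\frac{1-c}{1+2\sqrt{c(1-c)}},
\]
even against $2^{o(n)}$ queries. As $c\to1$,
\[
c+(\sqrt2-o(1))(1-c)^{3/2}\le\alpha^*(c)\le c+2(1-c)^{3/2},
\]
whereas $\alpha_0(c)\le c+\frac1c(1-c)^2\ln\frac1{1-c}$.
\end{theorem}

For example, $0.925\le\alpha^*(0.9)\le0.9375$. The exact value of $\alpha^*(c)$ for $c\in(\frac12,1)$ is not determined here.

\subsection{Where one half comes from}

The number $\frac12$ appears twice, for reasons that look different. On the algorithmic side, a fractional solution with all coordinates equal to $c$ and value $v$ can be improved as soon as $v<\frac{1+c}2$ (Section~\ref{sec:gain}), and the worst case for the greedy process is such a uniform solution of value $\alpha_0(c)$. The next lemma says when the first observation applies to the second.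

\begin{lemma}\label{lem:half}
Let $c\in(0,1)$. Then $\alpha_0(c)<\frac{1+c}2$ if and only if $c>\frac12$.
\end{lemma}

\begin{proof}
The inequality says $(1-c)^{1/c}>\frac{1-c}2$. Taking logarithms and multiplying by $c$, this becomes $\chi(c):=(1-c)\ln(1-c)+c\ln2>0$. Since $\chi''(c)=\frac1{1-c}>0$, the function $\chi$ is strictly convex on $[0,1)$, and $\chi(0)=\chi(\frac12)=0$. Hence $\chi<0$ on $(0,\frac12)$ and $\chi>0$ on $(\frac12,1)$.
\end{proof}

On the hardness side, the generalization of $1-\alpha\beta$ to a block $Y$ of relative size $\kappa$ is $1-\alpha\beta^p$ with $p=\frac{1-\kappa}\kappa$. This function is submodular only if $p\ge1$, that is, if $\kappa\le\frac12$ (Section~\ref{sec:general}).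

\section{The multilinear extension along the diagonal}\label{sec:diag}

\subsection{Standard facts}

Let $g\ge0$ be monotone submodular on a finite set $V$, with all marginals at most $M$. For $x\in[0,1]^V$ let $R(x)$ be the random subset of $V$ containing each $i$ independently with probability $x_i$. The \emph{multilinear extension} of $g$ is $G(x)=\mathbb E\,g(R(x))$. It is affine in each coordinate, so with $R=R(x)$,
\[
\partial_iG(x)=\mathbb E\big[g(R\cup\{i\})-g(R\setminus\{i\})\big]\in[0,M],\qquad \partial_{ii}G=0 .
\]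
For $i\ne j$, $\partial_{ij}G(x)$ is the expected difference between the marginal of $i$ at $(R\setminus\{i\})\cup\{j\}$ and its marginal at $R\setminus\{i,j\}$. Both lie in $[0,M]$ and the first is at most the second, so $\partial_{ij}G\in[-M,0]$. Consequently:
\begin{itemize}
\item[(F1)] $G$ is nondecreasing, and each $\partial_iG$ is nonincreasing in every coordinate.
\item[(F2)] $G$ is concave along every direction $y\ge0$, since the second derivative is $\sum_{i\ne j}y_iy_j\partial_{ij}G\le0$.
\item[(F3)] $G$ is convex along $e_i-e_j$, since the second derivative is $-2\partial_{ij}G\ge0$.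
\item[(F4)] $G(x+y)\ge G(x)+\nabla G(x)\cdot y-\frac M2\big(\sum_iy_i\big)^2$ for $y\ge0$ with $x+y\in[0,1]^V$, since the second derivative along $y$ is at least $-M(\sum_iy_i)^2$.
\end{itemize}

The multilinear extension of $f$ itself, on $V=U$, is denoted by $F$. For our instances with $k\ge1$ we may take $M=\mathrm{OPT}$: by submodularity every marginal of $f$, and of $S\mapsto f(S\cup B)$ for fixed $B$, is at most $\max_if(\{i\})\le\mathrm{OPT}$. The case $\mathrm{OPT}=0$ is trivial. In the analyses we normalize $\mathrm{OPT}=1$; the algorithms never need to know $\mathrm{OPT}$.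

\subsection{Two inequalities}

Write $\mathbf 1_P$ for the indicator vector of $P\subseteq V$ and $\mathbf 1=\mathbf 1_V$. On the diagonal put
\[
\varphi(s)=G(s\mathbf 1),\qquad q_i(s)=\partial_iG(s\mathbf 1),\qquad Q_P(s)=\sum_{i\in P}q_i(s)\qquad(0\le s\le1).
\]
By (F1) and (F2), $\varphi\ge0$ is nondecreasing and concave. Hence $\varphi(s)/s$ is nonincreasing, and
\begin{equation}\label{eq:split}
\varphi'(s)=Q_P(s)+Q_{V\setminus P}(s)\qquad\text{for every }P\subseteq V.
\end{equation}

If $O$ is a good set and $\varphi(s)$ is not yet close to $g(O)$, then the elements of $O$ still have much to contribute. This is (A) below. Conversely, the value $\varphi(s)$ already contains about $s\,g(O)$ from $O$ alone, so if $\varphi(s)$ is not much larger, the other elements contribute little. This is (B).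

\begin{lemma}\label{lem:AB}
If $O\subseteq V$, $g(O)\ge1$ and $s\in(0,1)$, then
\[
\text{\rm(A)}\quad Q_O(s)\ge\frac{1-\varphi(s)}{1-s},\qquad\qquad
\text{\rm(B)}\quad Q_{V\setminus O}(s)\le\frac{\varphi(s)}s-1 .
\]
\end{lemma}

\begin{proof}
(A) The point $s\mathbf 1+(1-s)\mathbf 1_O$ dominates $\mathbf 1_O$. By monotonicity, and by concavity along $\mathbf 1_O$,
\[
1\le g(O)\le G(s\mathbf 1+(1-s)\mathbf 1_O)\le\varphi(s)+(1-s)Q_O(s).
\]

(B) By concavity along $\mathbf 1_{V\setminus O}$, going back from $s\mathbf 1$, $G(s\mathbf 1_O)\le\varphi(s)-sQ_{V\setminus O}(s)$. By concavity along $\mathbf 1_O$, $G(s\mathbf 1_O)\ge s\,g(O)+(1-s)g(\emptyset)\ge s$. Combine the two.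
\end{proof}

\subsection{The gain at a uniform point}\label{sec:gain}

Here is the idea behind both lower bounds. Take $g=f$ and $V=U$, let $c<1$, and suppose $\mathrm{OPT}=1$, $|O|=k=cn$ and $f(O)=1$. Consider the uniform point $c\mathbf 1$, which uses exactly the budget, and let $v=\varphi(c)$ be its value. Move in the direction that raises the coordinates in $O$ at rate $1-c$ and lowers the others at rate $c$; the budget is unchanged because $cn(1-c)=(1-c)n\,c$. By Lemma~\ref{lem:AB} with $s=c$, the derivative of the value is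
\begin{equation}\label{eq:gain}
(1-c)Q_O(c)-cQ_{U\setminus O}(c)\ \ge\ (1-v)-(v-c)\ =\ 1+c-2v .
\end{equation}
So a uniform point of value below $\frac{1+c}2$ is improvable. Two tiny instances show that \eqref{eq:gain} can be tight.

\begin{example}\label{ex:mod}
Let $U=\{1,2,3\}$, $k=2$, $c=\frac23$ and $f(S)=\frac12|S\cap\{1,2\}|$, with $O=\{1,2\}$. Then $F(x)=\frac12(x_1+x_2)$, $v=\frac23$, and the gradient $(\frac12,\frac12,0)$ shows that element $3$ is useless. The derivative in \eqref{eq:gain} is $\frac13\cdot1-\frac23\cdot0=\frac13=1+c-2v$.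
\end{example}

\begin{example}\label{ex:cov}
Let $U=\{1,2\}$, $k=1$, $c=\frac12$, and $f(S)=1$ for $S\ne\emptyset$, $f(\emptyset)=0$, with $O=\{1\}$. Then $F(x)=1-(1-x_1)(1-x_2)$, $v=\frac34=\frac{1+c}2$, and the gradient at $c\mathbf 1$, which is $(\frac12,\frac12)$, is symmetric. The derivative in \eqref{eq:gain} is $\frac12\cdot\frac12-\frac12\cdot\frac12=0=1+c-2v$. Replacing each element by a large block, and $x_i$ by the fraction of block $i$ contained in $S$, turns $F$ into the instance $1-\alpha\beta$ of Section~\ref{sec:intro}.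
\end{example}

To turn \eqref{eq:gain} into an algorithm, three points must be addressed.
\begin{itemize}
\item The algorithm does not know $O$. It will rank the elements by their average partial derivative along the diagonal and use the top $k$ (Lemma~\ref{lem:two}).
\item The step must have constant length, and the gradient changes on the way. We therefore use (A) and (B) along a whole interval of the diagonal.
\item The value $v$ may be as small as $c$, and then a small step does not reach $\alpha_0(c)$. For Theorem~\ref{thm:explicit} we take a long step. For Theorem~\ref{thm:class}(b) we find a uniform point, outside a small set of elements, whose value is nearly $\alpha_0(c)$ or larger.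
\end{itemize}

\section{Choosing and rounding}\label{sec:tools}

We use Hoeffding's inequality \cite{Hoeffding} in two forms. For $L$ i.i.d.\ variables in $[0,M]$, the empirical mean deviates from the mean by at least $z$ with probability at most $2e^{-2Lz^2/M^2}$. If $X$ is the sum of $N_1$ draws without replacement from a $0/1$ population, then $\Pr[|X-\mathbb EX|\ge z]\le2e^{-2z^2/N_1}$. In particular, for $\nu>0$, averaging $L=\lceil n^3/\nu^2\rceil$ independent samples of a $[0,M]$-valued variable gives its mean up to error $\nu M/n$, except with probability at most $2e^{-2n}$.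

In the next two lemmas $g,G,V,M$ are as in Section~\ref{sec:diag}, with $|V|\le n$, and $g$ is given by a value oracle.

\begin{lemma}[pipage rounding]\label{lem:pipage}
If $x\in[0,1]^V$ and $\sum x_i\le k\in\mathbb N$, one can sample, without queries, a set $S$ with $|S|\le k$ and $\mathbb E\,g(S)\ge G(x)$.
\end{lemma}

\begin{proof}
While two coordinates $i,j$ are fractional, let $[-t_1,t_2]$ be the maximal interval of $t$ with $x+t(e_i-e_j)\in[0,1]^V$. Move to $t=t_2$ with probability $\frac{t_1}{t_1+t_2}$ and to $t=-t_1$ otherwise. The mean of $t$ is $0$, so by (F3) and Jensen's inequality the expectation of $G$ does not decrease. The sum of the coordinates is preserved, and at least one of $x_i,x_j$ becomes integral. If one fractional coordinate remains at the end, round it up: $G$ does not decrease, and the sum becomes $\lceil\sum x_i\rceil\le k$.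
\end{proof}

The next lemma replaces the unknown set $O$ by a computable set $P$. The ranking uses derivatives on the diagonal, while we evaluate $G$ off the diagonal, at a point that is high on $P$ and low elsewhere. This works because the path from the low uniform point to the two-level point stays \emph{below} the diagonal, so that derivatives along it are at least the diagonal ones.

\begin{lemma}[two-level step]\label{lem:two}
Given $0\le b<a\le1$, $m\le|V|$ and a constant $\nu>0$, one can find with polynomially many queries a set $P\subseteq V$ with $|P|=m$ such that, with probability at least $1-2ne^{-2n}$, simultaneously for all $O\subseteq V$ with $|O|=m$,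
\[
G(a\mathbf 1_P+b\mathbf 1_{V\setminus P})\ \ge\ \varphi(b)+\int_b^aQ_O(s)\,ds-2\nu M .
\]
\end{lemma}

\begin{proof}
Let $r_i=\frac1{a-b}\int_b^aq_i(s)\,ds$. This is the mean of the variable $g(R\cup\{i\})-g(R\setminus\{i\})\in[0,M]$, where $s$ is uniform on $[b,a]$ and $R=R(s\mathbf 1)$. Estimate each $r_i$ up to $\nu M/n$, and let $P$ consist of the $m$ elements with the largest estimates. If all estimates succeed, then $\sum_Pr_i\ge\sum_Or_i-2\nu M$ for every $O$ of size $m\le n$.

For $s\in[b,a]$ let $z(s)=s\mathbf 1_P+b\mathbf 1_{V\setminus P}$. Since $z(s)\le s\mathbf 1$, (F1) gives $\frac{d}{ds}G(z(s))=\sum_{i\in P}\partial_iG(z(s))\ge Q_P(s)$. Integrating from $z(b)=b\mathbf 1$,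
\[
G(z(a))\ge\varphi(b)+(a-b)\sum_{i\in P}r_i\ge\varphi(b)+(a-b)\sum_{i\in O}r_i-2\nu M,
\]
where the last step uses $a-b\le1$.
\end{proof}

\section{One long step: proof of Theorem~\ref{thm:explicit}}\label{sec:explicit}

Let $\kappa=k/n$ and $\delta=1-\kappa$, so $\kappa\le c<1$ and $\kappa\to c$. By continuity of $E(\cdot,\mu)$, for large $n$ we have $k\ge1$ and $E(\kappa,\mu)\le1$.

\paragraph{Algorithm.} Put
\[
a=\kappa+\delta\mu,\qquad b=\kappa-\kappa\mu,
\]
so $0<b<\kappa<a<1$. Apply Lemma~\ref{lem:two} to $g=f$, $V=U$, $m=k$ and a small constant $\nu>0$. Round $x=a\mathbf 1_P+b\mathbf 1_{U\setminus P}$ by Lemma~\ref{lem:pipage}, which is allowed because $\sum x_i=n(\kappa a+\delta b)=n(\kappa^2+\delta\kappa)=k$.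

\paragraph{Analysis.} Let $\mathrm{OPT}=1$ and let $O$ be an optimal set, padded to size exactly $k$ (this uses monotonicity). Then $\varphi(1)=f(U)\ge1$, and
\[
\gamma:=\varphi(\kappa)-\kappa\ge0
\]
because $\varphi(\kappa)\ge\kappa\varphi(1)$. The quantity $\gamma$ governs everything. If $\gamma=0$, then by (B) at $s=\kappa$ all elements outside $O$ have derivative $0$ at $\kappa\mathbf 1$, so the ranking can tell $O$ from the rest, and the bounds below give the full gain $a-\kappa$. A positive $\gamma$ blurs the picture, but it also means that we start from a higher value. We show that the loss is at most $E(\kappa,\mu)\gamma$, so that it never exceeds $\gamma$.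

If the estimates succeed, Lemma~\ref{lem:two} and \eqref{eq:split} give
\begin{equation}\label{eq:Fx}
F(x)\ \ge\ \varphi(b)+\int_b^aQ_O(s)\,ds-2\nu\ =\ \varphi(a)-\int_b^aQ_{U\setminus O}(s)\,ds-2\nu .
\end{equation}
We bound three quantities.
\begin{itemize}
\item \emph{The value $\varphi(a)$.} By concavity on $[\kappa,1]$ and $\varphi(1)\ge1$,
\[
\varphi(a)\ge\frac{(1-a)(\kappa+\gamma)+(a-\kappa)}\delta=a+\gamma\,\frac{1-a}\delta=a+\gamma(1-\mu).
\]
\item \emph{The range $s\in[\kappa,a]$.} Since $\varphi(s)/s$ is nonincreasing, (B) gives $Q_{U\setminus O}(s)\le\frac{\varphi(\kappa)}\kappa-1=\frac\gamma\kappa$. Hence $\int_\kappa^aQ_{U\setminus O}\le\gamma\,\frac{\delta\mu}\kappa$.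
\item \emph{The range $s\in[b,\kappa]$.} Here we need an upper bound on $\varphi(s)$ to the left of $\kappa$. Concavity on $[s,1]$ gives $(1-s)\varphi(\kappa)\ge\delta\varphi(s)+(\kappa-s)\varphi(1)$, so
\[
\delta\varphi(s)\le(1-s)(\kappa+\gamma)-(\kappa-s)=s\delta+(1-s)\gamma .
\]
By (B), $Q_{U\setminus O}(s)\le\frac\gamma\delta\cdot\frac{1-s}s$. Integrating over $[\kappa(1-\mu),\kappa]$,
\[
\int_b^\kappa Q_{U\setminus O}\le\frac\gamma\delta\Big(\ln\frac1{1-\mu}-\kappa\mu\Big).
\]
\end{itemize}
Since $\mu+\frac{\delta\mu}\kappa=\frac\mu\kappa$, inserting these bounds into \eqref{eq:Fx} yields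
\[
F(x)\ge a+\gamma\big(1-E(\kappa,\mu)\big)-2\nu\ge a-2\nu .
\]
The rounding randomness is independent of the sampling, and $f\ge0$. So the ratio is at least $(1-2ne^{-2n})(\kappa+\delta\mu-2\nu)$, which tends to $c+(1-c)\mu-2\nu$ as $n\to\infty$. As $\nu>0$ is arbitrary, $\alpha^*(c)\ge c+(1-c)\mu$.

\paragraph{The case $c=0.9$.} Take $\mu=\frac14$. Since $\ln\frac43<0.2877$,
\[
E\big(0.9,\tfrac14\big)<0.2778+\frac{0.2877-0.225}{0.1}=0.2778+0.627<1,
\]
and $c+(1-c)\mu=0.925$. Moreover $10^{-10/9}>0.075$ is equivalent to $10^{-1/9}>\frac34$, that is, to $(\frac43)^9>10$, which holds since $(\frac43)^9=\frac{262144}{19683}>13$. So $\alpha_0(0.9)<0.925$, and Conjecture~\ref{conj} fails at $c=0.9$. \qed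

\paragraph{The lower bound of Theorem~\ref{thm:quant} as $c\to1$.} Now let $\delta=1-c$. From $-\ln(1-\mu)-\mu=\sum_{j\ge2}\mu^j/j\le\frac{\mu^2}{2(1-\mu)}$ and $\mu-c\mu=\delta\mu$,
\[
E(c,\mu)\le\frac\mu c+\mu+\frac{\mu^2}{2\delta(1-\mu)} .
\]
Fix $\xi\in(0,1)$ and take $\mu=(1-\xi)\sqrt{2\delta}$. As $c\to1$ the right side tends to $(1-\xi)^2<1$. Hence $\alpha^*(c)\ge c+\delta\mu=c+(1-\xi)\sqrt2\,\delta^{3/2}$ for $c$ close to $1$, and $\xi$ is arbitrary. For comparison,
\[
\alpha_0(c)=1-\delta\cdot\delta^{\delta/c}=c+\delta\big(1-e^{-(\delta/c)\ln(1/\delta)}\big)\le c+\frac{\delta^2}c\ln\frac1\delta .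
\]
This proves Theorem~\ref{thm:quant} except for its upper bounds on $\alpha^*(c)$, which are proved in Section~\ref{sec:upper}.

\section{The greedy process and the known bound}\label{sec:greedy}

For $c$ only slightly above $\frac12$ we need a starting point of value about $\alpha_0(c)$. It is provided by the measured continuous greedy process. We need its proof and not only its outcome, because the \emph{shape} of the fractional solution matters.

\begin{lemma}[measured continuous greedy]\label{lem:greedy}
Let $T,\nu>0$ and $k\ge1$. With $O(n^7/\nu^2+n^4)$ queries one can compute a point $x\in[0,1]^U$ such that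
\begin{itemize}
\item[(i)] always, $1-x_i=e^{-s_i}$ with $s_i\in[0,T]$ and $\sum_is_i=kT$;
\item[(ii)] if $\mathrm{OPT}=1$, then with probability at least $1-2n^4e^{-2n}$ all estimates made by the algorithm succeed, and in this case
\begin{equation}\label{eq:greedy}
F(x)\ge1-e^{-T}-2\nu-\frac T{2n}.
\end{equation}
\end{itemize}
\end{lemma}

\begin{proof}
Let $J=n^3$, $h=1-e^{-T/J}\le T/n^3$ and $x^0=0$. For $j=0,\dots,J-1$, estimate each $\partial_iF(x^j)$ up to $\nu\,\mathrm{OPT}/n$. Multiplying by $1-x_i^j$ yields estimates, with the same accuracy, of $w_i=(1-x_i^j)\,\partial_iF(x^j)$. Let $I_j$ be the $k$ elements with the largest estimates, and put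
\[
x_i^{j+1}=x_i^j+h(1-x_i^j)\ \text{ for }i\in I_j,\qquad x_i^{j+1}=x_i^j\ \text{ for }i\notin I_j .
\]
Output $x=x^J$.

(i) Each time $i$ is chosen, $1-x_i$ is multiplied by $1-h=e^{-T/J}$. So $s_i=\frac TJ|\{j:i\in I_j\}|$, and $\sum_is_i=\frac TJ\cdot Jk$.

(ii) There are $n^4$ estimates. Conditioned on the past, each fails with probability at most $2e^{-2n}$. Assume that none fails. Let $O$ be optimal with $|O|=k$. By concavity (F2) along the direction with entries $1-x_i^j$ on $O$ and $0$ elsewhere,
\[
\sum_{i\in O}w_i\ge F(x^j\vee\mathbf 1_O)-F(x^j)\ge1-F(x^j),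
\]
where $\vee$ is the coordinatewise maximum. So $\sum_{I_j}w_i\ge1-F(x^j)-2\nu$. The step $x^{j+1}-x^j$ has coordinate sum at most $hn$, so (F4) with $M=1$ gives
\[
1-F(x^{j+1})\le(1-h)\big(1-F(x^j)\big)+h\Big(2\nu+\frac{n^2h}2\Big).
\]
Iterating with $1-F(x^0)\le1$, $(1-h)^J=e^{-T}$, $\sum_jh(1-h)^j\le1$ and $n^2h\le T/n$ gives \eqref{eq:greedy}.
\end{proof}

\begin{corollary}\label{cor:known}
$\alpha^*(c)\ge\alpha_0(c)$ for every $c\in(0,1]$.
\end{corollary}

\begin{proof}
For $c=1$ output $U$. For $c<1$ let $n$ be large, $\kappa=k/n$ and $T=-\frac1\kappa\ln(1-\kappa)$, which stays bounded as $\kappa\to c$. By Jensen's inequality, the point of Lemma~\ref{lem:greedy} satisfies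
\[
\sum_ix_i=n-\sum_ie^{-s_i}\le n-ne^{-\kappa T}=n\kappa=k,
\]
so it can be rounded by Lemma~\ref{lem:pipage}. With probability at least $1-2n^4e^{-2n}$ its value is at least $1-(1-\kappa)^{1/\kappa}-2\nu-\frac T{2n}$, which tends to $\alpha_0(c)-2\nu$, and $\nu>0$ is arbitrary.
\end{proof}

\section{Beating $\alpha_0$ above one half: proof of Theorem~\ref{thm:class}(b)}\label{sec:beat}

Fix $c\in(\frac12,1)$ and write $\alpha_0=\alpha_0(c)$.

The Jensen step in Corollary~\ref{cor:known} is lossless only if all $s_i$ are equal. So run the greedy process slightly longer, to time $T_0+\eta$, where $e^{-T_0}=1-\alpha_0$. If the result is still within budget, its value exceeds $\alpha_0$ by a constant. If not, Jensen's inequality was nearly tight, so the $s_i$ have small variance and no coordinate of $x$ outside a small set $B$ is much larger than $c$. Then we take all of $B$ and pass to a uniform point on $U\setminus B$, whose value is close to $\alpha_0$ or larger. Either this value already exceeds $\alpha_0$ by a constant, or we gain a constant as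 in \eqref{eq:gain}. To pay for $B$, which has at most $\theta n$ elements, the uniform level is lowered from $c$ to $t=c-2\theta$.

\subsection{Parameters}

By Lemma~\ref{lem:half}, $\Gamma:=1+c-2\alpha_0>0$; this is the one essential use of $c>\frac12$. Let
\[
v_1=\alpha_0+\frac\Gamma4<\alpha_0+\frac\Gamma2=\frac{1+c}2<1 .
\]

\emph{Step length.} For small $\mu,\theta\ge0$ put $t=c-2\theta$, $a=t+(1-c)\mu$, $b=t-c\mu$ and
\[
H_{\mu,\theta}(v)=(1-c)\,\frac{1-va/t}{1-t}-c\Big(\frac vb-1\Big).
\]
This is the finite-step version of \eqref{eq:gain}: for $\mu=\theta=0$ we have $t=a=b=c$ and $H_{0,0}(v)=1+c-2v$, which is at least $\Gamma/2$ for $v\in[0,v_1]$. Also $v_1a/t=v_1<1$ at $\mu=\theta=0$. Since $H_{\mu,\theta}$ is affine in $v$, its minimum over $[0,v_1]$ is attained at an endpoint. By continuity in $(\mu,\theta)$ at $v=0$ and $v=v_1$, there are $\mu\in(0,1)$ and $\theta_0\in(0,1-c]$ such that for all $\theta\in[0,\theta_0]$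
\begin{equation}\label{eq:params}
0<b<t<a<1,\qquad \frac{v_1a}t\le1,\qquad H_{\mu,\theta}(v)\ge\frac\Gamma4\ \text{ for all }v\in[0,v_1].
\end{equation}
Fix this $\mu$.

\emph{Extra time.} Let $T_0=-\frac1c\ln(1-c)$, so $e^{-cT_0}=1-c$ and $e^{-T_0}=1-\alpha_0$. Choose $\eta\in(0,1]$ so small that $\theta:=2e^{T_0+1}\eta^{1/3}$ satisfies $\theta\le\theta_0$ and $6\theta\le\frac{\mu\Gamma}{16}$. Put
\[
T=T_0+\eta,\qquad\rho=\eta^{1/3},\qquad\tau=1-e^{-cT-\rho},
\]
\[
\sigma=\min\Big\{(1-\alpha_0)(1-e^{-\eta}),\ \frac\Gamma4,\ \frac{3\mu\Gamma}{16}\Big\}>0,\qquad\nu=\frac\sigma{16}.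
\]
All these are constants depending only on $c$. Assume that $n$ is so large that $k\ge1$, $c\eta n\ge1$, $\theta n\ge2$ and $\frac T{2n}\le\frac\sigma4$. Normalize $\mathrm{OPT}=1$ and let $O$ be an optimal set with $|O|=k$.

\subsection{First stage}

Compute $x$ by Lemma~\ref{lem:greedy} with these $T$ and $\nu$.

\paragraph{Case 1: $\sum x_i\le k$.} Output the rounding of $x$ (Lemma~\ref{lem:pipage}). Since $e^{-T}=(1-\alpha_0)e^{-\eta}$, if \eqref{eq:greedy} holds then the expected value is at least
\[
\alpha_0+(1-\alpha_0)(1-e^{-\eta})-2\nu-\frac T{2n}\ge\alpha_0+\sigma-\frac\sigma8-\frac\sigma4\ge\alpha_0+\frac\sigma2 .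
\]

\paragraph{Case 2: $\sum x_i>k$.} Then $\sum e^{-s_i}<n-k\le(1-c)n+1$. Let $\bar s=\frac1n\sum s_i=\frac{kT}n\le cT$. The second derivative of $e^{-s}$ on $[0,T]$ is at least $e^{-T}$, so Taylor's theorem at $\bar s$ gives
\[
\sum e^{-s_i}\ge ne^{-\bar s}+\frac{e^{-T}}2\sum(s_i-\bar s)^2,
\qquad e^{-\bar s}\ge e^{-cT}=(1-c)e^{-c\eta}\ge(1-c)(1-\eta).
\]
Combining,
\[
\frac{e^{-T}}2\sum(s_i-\bar s)^2<(1-c)\eta n+1\le\eta n,
\]
where the last inequality uses $c\eta n\ge1$. Let
\[
B=\{i:s_i>cT+\rho\}\subseteq\{i:s_i-\bar s>\rho\}.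
\]
Then $|B|\rho^2\le2e^T\eta n$, so $|B|\le2e^{T_0+1}\eta^{1/3}n=\theta n$. For $i\notin B$ we have $x_i\le1-e^{-cT-\rho}=\tau$. Finally
\[
\tau-c=(1-c)\big(1-e^{-c\eta-\rho}\big)\in[0,\,2\eta^{1/3}],\qquad\text{so}\qquad t<c\le\tau\le c+\theta .
\]
None of the statements in Case~2 depends on the success of the estimates.

\subsection{Second stage (in Case 2)}

Let $V=U\setminus B$ and $N=|V|$; then $N\ge(1-\theta)n\ge cn\ge k$ because $\theta\le1-c$. Let $g(S)=f(S\cup B)$ on $V$, a nonnegative monotone submodular function with $G(y)=F(\mathbf 1_B+y)$. From here on $\varphi$ and $Q$ refer to $g$. Apply Lemma~\ref{lem:two} to $g$ with the above $a,b,\nu$ and $m=k$, obtaining $P$. Form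
\[
y^{(1)}=\mathbf 1_B+t\mathbf 1_V,\qquad y^{(2)}=\mathbf 1_B+a\mathbf 1_P+b\mathbf 1_{V\setminus P}.
\]
Round both by Lemma~\ref{lem:pipage}, applied to $f$ on $U$, and output the better of the two sets (two queries).

\paragraph{Feasibility.} We use $cn-1\le k\le cn$, $N\le n$ and $\theta n\ge2$. First,
\[
|B|+tN\le\theta n+(c-2\theta)n=cn-\theta n\le cn-2\le k .
\]
Second, since $ca+(1-c)b=t$ and $b\le1$,
\[
|B|+ak+b(N-k)\le\theta n+acn+b\big((1-c)n+1\big)\le\theta n+tn+1=cn-\theta n+1\le cn-1\le k .
\]

\paragraph{Value.} Assume that all estimates succeed. Let $v=\varphi(t)=F(y^{(1)})$. If $v\ge v_1$, then the expected value is at least $\alpha_0+\frac\Gamma4\ge\alpha_0+\sigma$. So assume $v<v_1$.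

\emph{The starting value is not much below $\alpha_0$.} We have $x\le\mathbf 1_B+\tau\mathbf 1_V$. By monotonicity and \eqref{eq:greedy}, $\varphi(\tau)\ge F(x)\ge\alpha_0-2\nu-\frac T{2n}$. Since $\varphi(s)/s$ is nonincreasing, $\varphi\ge0$ and
\[
\frac t\tau\ge\frac{c-2\theta}{c+\theta}\ge1-\frac{3\theta}c\ge1-6\theta>0,
\]
we get $v\ge\frac t\tau\,\varphi(\tau)\ge(1-6\theta)\big(\alpha_0-2\nu-\frac T{2n}\big)$. The last factor is at most $1$, hence
\begin{equation}\label{eq:start}
v\ge\alpha_0-6\theta-2\nu-\frac T{2n}.
\end{equation}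

\emph{The step gains a constant.} Choose $O'\subseteq V$ with $O'\supseteq O\setminus B$ and $|O'|=k$. Then $g(O')\ge f(O)=1$, so Lemma~\ref{lem:AB} applies to $O'$. By Lemma~\ref{lem:two}, with \eqref{eq:split} used on $[b,t]$,
\[
F(y^{(2)})\ge\varphi(b)+\int_b^aQ_{O'}(s)\,ds-2\nu=v+\int_t^aQ_{O'}(s)\,ds-\int_b^tQ_{V\setminus O'}(s)\,ds-2\nu .
\]
\begin{itemize}
\item For $s\in[t,a]$: $\varphi(s)\le\frac st\varphi(t)\le\frac{va}t\le1$ and $0<1-s\le1-t$. So (A) gives $Q_{O'}(s)\ge\frac{1-va/t}{1-t}$.
\item For $s\in[b,t]$: $\varphi(s)\le v$ and $s\ge b$. So (B) gives $Q_{V\setminus O'}(s)\le\frac vb-1$.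
\end{itemize}
The two intervals have lengths $(1-c)\mu$ and $c\mu$. By \eqref{eq:params} and \eqref{eq:start},
\[
F(y^{(2)})\ge v+\mu H_{\mu,\theta}(v)-2\nu\ge\alpha_0+\frac{\mu\Gamma}4-6\theta-4\nu-\frac T{2n}
\ge\alpha_0+\frac{3\mu\Gamma}{16}-\frac\sigma4-\frac\sigma4\ge\alpha_0+\frac\sigma2 .
\]

\subsection{Conclusion}

All estimates succeed with probability at least $1-2(n^4+n)e^{-2n}$. Conditioned on sampling randomness for which they do, the expected value of the output is at least $\alpha_0+\frac\sigma2$. The output is always feasible, $f\ge0$, and the number of queries is $O(n^7/\nu^2)$. So for large $n$ the ratio is at least $\alpha_0+\frac\sigma4$, and $\alpha^*(c)>\alpha_0(c)$. \qed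

\section{Hardness}\label{sec:hard}

\subsection{Hiding a block: the case of two equal halves}\label{sec:halves}

Return to the function $1-\alpha\beta$ of Section~\ref{sec:intro}. Write $m=\frac{\alpha+\beta}2$ and $d=\alpha-\beta$; then $\alpha\beta=m^2-\frac{d^2}4$. A query set chosen without knowledge of $Y$ has small $d$, but not $d=0$, so the term $\frac{d^2}4$ could leak information about $Y$. We want to replace $\alpha\beta$ by a function $W$ that \emph{does not depend on $d$ at all} for $|d|$ small, but is close to $\alpha\beta$ when $|d|$ is large. So replace $d$ by $\psi(d)$, where $\psi$ is odd, vanishes near $0$ and has slope $1$ away from $0$. For the set function obtained from $-W$ (plus a constant) to be submodular, we want all second partials of $W$ to be nonnegative. For $W=m^2-\frac14\psi(d)^2$ we compute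
\[
W_{\alpha\alpha}=W_{\beta\beta}=\tfrac12(1-\psi'^2)-\tfrac12\psi\psi'',\qquad W_{\alpha\beta}=\tfrac12(1+\psi'^2)+\tfrac12\psi\psi'' .
\]
The danger is $\psi\psi''$: while $\psi'$ rises to $1$, it is positive and $1-\psi'^2$ may be too small to compensate. The cure is to add $2\varepsilon m^2$, which adds $\varepsilon$ to each second partial, and to let $\psi'$ rise so slowly that $\psi\psi''\le\varepsilon$. Since $\psi(d)\le d$ for $d>0$, it suffices that $\psi''\le\varepsilon/d$. Taking equality on an interval $[\zeta,\varepsilon]$, the slope rises by $\varepsilon\ln(\varepsilon/\zeta)$, which equals $1$ if $\zeta=\varepsilon e^{-1/\varepsilon}$. This is a positive constant, so for a fixed query set $|d|\le\zeta$ holds except with exponentially small probability.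

\subsection{The hard function for blocks of relative size $\kappa\le\frac12$}\label{sec:general}

Now let $Y$ have relative size $\kappa$, and let $m=\kappa\alpha+(1-\kappa)\beta$ be the fraction missed overall. Which function should replace $\alpha\beta$? To be hidden, it may depend on $d=\alpha-\beta$ only to second order near the diagonal, so its gradient there must be proportional to $(\kappa,1-\kappa)$. The gradient of $\alpha\beta^p$ at $(s,s)$ is $(s^p,ps^p)$, which forces $p=\frac{1-\kappa}\kappa$. On the diagonal this function equals $m^{1+p}=m^{1/\kappa}$, and at $m=1-\kappa$ this is $1-\alpha_0(\kappa)$. For $1-\alpha\beta^p$ to be submodular, $\beta^p$ must be convex, so $p\ge1$. This is where $\kappa\le\frac12$ enters.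

Fix $\kappa\in(0,\frac12]$, $p=\frac{1-\kappa}\kappa\ge1$, $\varepsilon\in(0,1)$ and $\zeta=\varepsilon e^{-1/\varepsilon}$. Let $\psi\colon[-1,1]\to\mathbb R$ be the $C^1$ function with $\psi(0)=0$, $\psi'(0)=0$ and
\[
\psi'(d)=\min\{1,\max\{0,\varepsilon\ln(|d|/\zeta)\}\}\qquad(d\ne0).
\]
It has the following properties.
\begin{itemize}
\item $\psi$ is odd, $\psi=0$ on $[-\zeta,\zeta]$, and $\psi'=1$ for $|d|\ge\varepsilon$; so $\psi(1)\ge1-\varepsilon$.
\item For $d\ne0$ we have $\psi(d)=\vartheta d$ with $\vartheta\in[0,1)$, since $\vartheta$ is the average of $\psi'\in[0,1]$ over the interval between $0$ and $d$, and $\psi'=0$ near $0$.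
\item Off $\{\pm\zeta,\pm\varepsilon\}$, $\psi''$ exists; it equals $\varepsilon/d$ for $\zeta<|d|<\varepsilon$ and $0$ otherwise. Hence $0\le\psi\psi''\le\varepsilon$.
\end{itemize}
For $(\alpha,\beta)\in[0,1]^2$ let $m=\kappa\alpha+(1-\kappa)\beta$, $d=\alpha-\beta$ and
\[
\tilde\alpha=m+(1-\kappa)\psi(d),\qquad\tilde\beta=m-\kappa\psi(d),\qquad
\omega(\alpha,\beta)=\alpha\beta^p,
\]
\[
W(\alpha,\beta)=\omega(\tilde\alpha,\tilde\beta)+\frac{\varepsilon m^2}{2\kappa^2},\qquad C_0=W(1,1)=1+\frac\varepsilon{2\kappa^2}.
\]
For $\kappa=\frac12$ this is the function $m^2-\frac14\psi(d)^2+2\varepsilon m^2$ found above.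

Since $\alpha=m+(1-\kappa)d$ and $\beta=m-\kappa d$, the point $(\tilde\alpha,\tilde\beta)$ equals $\vartheta(\alpha,\beta)+(1-\vartheta)(m,m)$ if $d\neq0$ and $(m,m)$ if $d=0$; so it lies in $[0,1]^2$. Moreover $\tilde\beta>0$ unless $\alpha=\beta=0$: if $d\ne0$, then $m>0$ and $\tilde\beta\ge(1-\vartheta)m>0$; if $d=0$, then $\tilde\beta=\beta$.

\begin{lemma}\label{lem:W}
\begin{enumerate}
\item[(1)] $W\ge0$, and the partials $W_\alpha,W_\beta$ are continuous, nonnegative, and nondecreasing in each variable on $[0,1]^2$.
\item[(2)] If $|d|\le\zeta$, then $W=m^{1/\kappa}+\frac{\varepsilon m^2}{2\kappa^2}$.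
\item[(3)] $C_0-W(0,1)\ge1-\varepsilon$.
\end{enumerate}
\end{lemma}

\begin{proof}
(2) Here $\tilde\alpha=\tilde\beta=m$, and $1+p=\frac1\kappa$.

(3) At $(0,1)$ we have $m=1-\kappa$ and $d=-1$, so $\tilde\alpha=(1-\kappa)(1-\psi(1))\le\varepsilon$. Thus $W(0,1)\le\varepsilon+\frac\varepsilon{2\kappa^2}$.

(1) Clearly $W\ge0$. On the boundary of the square, derivatives are understood to be one-sided, and $\beta^{p-1}$ means $1$ if $p=1$. As $p\ge1$, $\omega$ is $C^1$ on the square, with $\omega_\alpha=\beta^p\ge0$ and $\omega_\beta=p\alpha\beta^{p-1}\ge0$. For $\beta>0$ it is $C^2$, and its second partials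
\[
\omega_{\alpha\alpha}=0,\qquad\omega_{\alpha\beta}=p\beta^{p-1},\qquad\omega_{\beta\beta}=p(p-1)\alpha\beta^{p-2}
\]
are nonnegative, again because $p\ge1$. The first partials of the inner functions, with $\psi'=\psi'(d)\in[0,1]$, are
\[
\partial_\alpha\tilde\alpha=\kappa+(1-\kappa)\psi',\quad\partial_\alpha\tilde\beta=\kappa(1-\psi'),\quad\partial_\beta\tilde\alpha=(1-\kappa)(1-\psi'),\quad\partial_\beta\tilde\beta=1-\kappa+\kappa\psi' .
\]
All are continuous and nonnegative, so $W_\alpha$ and $W_\beta$ are continuous and nonnegative.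

At points other than $(0,0)$ with $d\notin\{\pm\zeta,\pm\varepsilon\}$ we have $\tilde\beta>0$, and the second partials of $W$ exist. The second derivatives of the inner functions enter through
\[
D=(1-\kappa)\,\omega_\alpha(\tilde\alpha,\tilde\beta)-\kappa\,\omega_\beta(\tilde\alpha,\tilde\beta)=(1-\kappa)\tilde\beta^{p-1}(\tilde\beta-\tilde\alpha)=-(1-\kappa)\tilde\beta^{p-1}\psi(d),
\]
where we used $\kappa p=1-\kappa$ and $\tilde\alpha-\tilde\beta=\psi(d)$. (That $D$ vanishes when $\psi(d)=0$ is the gradient condition which determined $p$.) Since $0\le\psi\psi''\le\varepsilon$ and $\tilde\beta^{p-1}\le1$, we have $\psi''D\in[-\varepsilon,0]$. The chain rule gives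
\[
W_{\alpha\alpha}=\mathcal N_1+\psi''D+\varepsilon,\qquad
W_{\beta\beta}=\mathcal N_2+\psi''D+\varepsilon p^2,\qquad
W_{\alpha\beta}=W_{\beta\alpha}=\mathcal N_3-\psi''D+\varepsilon p .
\]
Here each $\mathcal N_j\ge0$ is the entrywise nonnegative Hessian of $\omega$ at $(\tilde\alpha,\tilde\beta)$ applied to two vectors with nonnegative entries, namely the first partials listed above. The last summands come from $\frac{\varepsilon m^2}{2\kappa^2}$, whose second partials are $\frac\varepsilon{\kappa^2}$ times $\kappa^2$, $(1-\kappa)^2$ and $\kappa(1-\kappa)$. All three second partials of $W$ are nonnegative; for $W_{\beta\beta}$ this uses $p\ge1$ once more.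

Along a segment parallel to an axis, $d$ is strictly monotone, so at most five points are exceptional. A continuous function with nonnegative derivative off a finite set is nondecreasing. Apply this to $W_\alpha$ and $W_\beta$.
\end{proof}

\subsection{The instances and their indistinguishability}\label{sec:indist}

We allow, besides the block structure, a set $A$ of visible elements with equal weights; it will be needed only for $c>\frac12$. Let $U=A\sqcup X$ with $|X|=N$, let $N_1=\kappa N\geq 1$ be an integer, $N_2=N-N_1$, and $\lambda\ge0$. For $Y\subseteq X$ with $|Y|=N_1$ and $Z=X\setminus Y$ define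
\[
f_Y(S)=\lambda|S\cap A|+C_0-W\big(\alpha(S),\beta(S)\big),\qquad
\alpha(S)=1-\tfrac{|S\cap Y|}{N_1},\quad\beta(S)=1-\tfrac{|S\cap Z|}{N_2},
\]
\[
f_0(S)=\lambda|S\cap A|+C_0-m^{1/\kappa}-\frac{\varepsilon m^2}{2\kappa^2},\qquad m=m(S)=1-\frac{|S\cap X|}N=\kappa\alpha(S)+(1-\kappa)\beta(S).
\]
By Lemma~\ref{lem:W}(2), $f_0$ is what $f_Y$ looks like on sets that do not distinguish $Y$ from $Z$.

Both functions are valid instances. Indeed $f_Y(\emptyset)=C_0-W(1,1)=0$. The marginal of $e\in Y\setminus S$ is $\int_0^{1/N_1}W_\alpha(\alpha(S)-y,\beta(S))\,dy$. By Lemma~\ref{lem:W}(1) it is nonnegative and nondecreasing in $(\alpha(S),\beta(S))$, hence nonincreasing in $S$. For $e\in Z\setminus S$ the same holds with $\int_0^{1/N_2}W_\beta(\alpha(S),\beta(S)-y)\,dy$, and marginals of elements of $A$ equal $\lambda$. The function $f_0$ is modular plus a concave nondecreasing function of $|S\cap X|$ that vanishes at $0$. Furthermore, by $W\ge0$ and Lemma~\ref{lem:W}(3),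
\begin{equation}\label{eq:fY}
f_Y\le\lambda|A|+C_0,\qquad f_Y(A\cup Y)\ge\lambda|A|+1-\varepsilon .
\end{equation}

\begin{lemma}\label{lem:indist}
Let $k=|A|+N_1$. For any algorithm making at most $q$ queries and outputting a set of size at most $k$, there is a set $Y$ such that its output $S$ on $f_Y$ satisfies
\[
\mathbb E f_Y(S)\le\max_{|T|\le k}\big[\lambda|T\cap A|+1-m(T)^{1/\kappa}\big]+\frac\varepsilon{2\kappa^2}+2(q+1)e^{-\zeta^2\kappa N/2}\big(\lambda|A|+C_0\big),
\]
while $\mathrm{OPT}(f_Y)\ge\lambda|A|+1-\varepsilon$.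
\end{lemma}

\begin{proof}
The bound on $\mathrm{OPT}$ is \eqref{eq:fY}, as $|A\cup Y|=k$. Let $Y$ be uniformly random. For a fixed set $T$ let $h=|T\cap Y|$ and $\ell=|T\cap X|$. Then $\mathbb Eh=\kappa\ell$ and
\[
d(T):=\alpha(T)-\beta(T)=\frac{\ell-h}{(1-\kappa)N}-\frac h{\kappa N}=\frac{\kappa\ell-h}{\kappa(1-\kappa)N}.
\]
As $Y$ consists of $\kappa N$ draws without replacement, Hoeffding's inequality gives
\[
\Pr[|d(T)|>\zeta]\le2e^{-2\zeta^2\kappa(1-\kappa)^2N}\le2e^{-\zeta^2\kappa N/2},
\]
since $1-\kappa\ge\frac12$. If $|d(T)|\le\zeta$, then $f_Y(T)=f_0(T)$ by Lemma~\ref{lem:W}(2).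

Fix the random bits of the algorithm. Let $T_1,\dots,T_{q'}$ with $q'\le q$ be its queries on the instance $f_0$, and $T_0$ its output on $f_0$; these sets do not depend on $Y$. If all of them satisfy $|d|\le\zeta$, then by induction on the queries the run on $f_Y$ is identical to the run on $f_0$. It outputs $T_0$, with value
\[
f_Y(T_0)=f_0(T_0)\le\lambda|T_0\cap A|+1-m(T_0)^{1/\kappa}+\frac\varepsilon{2\kappa^2},\qquad|T_0|\le k .
\]
Otherwise, which by the union bound has probability at most $2(q+1)e^{-\zeta^2\kappa N/2}$, bound the value by $\lambda|A|+C_0$. The maximum in the statement is nonnegative (take $T=\emptyset$), so the claimed bound holds on average over $Y$. Average over the random bits and pick a $Y$ for which the expected value is at most its average.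
\end{proof}

\subsection{Proof of Theorem~\ref{thm:class}(a)}

The lower bound is Corollary~\ref{cor:known}. For $c=1$ we have $\alpha_0=1$, and no ratio above $1$ is possible.

Let $c\in(0,\frac12]$ and let $n$ be large. Take $A=\emptyset$, $N=n$ and $\kappa=\frac kn\le c\le\frac12$, so $N_1=k$ and $\kappa\to c$. For $|T|\le k$ we have $m(T)\ge1-\kappa$. By Lemma~\ref{lem:indist}, for $q=2^{o(n)}$ and fixed $\varepsilon$, the ratio is at most
\[
\frac{1-(1-\kappa)^{1/\kappa}+\frac\varepsilon{2\kappa^2}+o(1)}{1-\varepsilon}\ \longrightarrow\ \frac{\alpha_0(c)+\varepsilon/(2c^2)}{1-\varepsilon}\qquad(n\to\infty).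
\]
Letting $\varepsilon\to0$ gives the upper bound $\alpha_0(c)$. \qed

\subsection{Proof of the upper bounds in Theorem~\ref{thm:quant}}\label{sec:upper}

Let $c\in(\frac12,1)$. A hidden block of relative size $c$ is not available, since $\kappa\le\frac12$ is required. Instead we use the case $\kappa=\frac12$ on only part of the ground set: at least $r=n-k$ elements have to be left out, so let $X$ consist of $2r$ elements, half of which form the hidden block, and make the remaining $n-2r$ elements visible. Their weight balances two effects. If it is too small, an algorithm that cannot find the block loses little by skipping visible elements and taking more of $X$; if it is too large, the visible elements dominate the optimum, and the loss on $X$ hardly affects the ratio.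

Let $c_n=\frac kn$ and $\delta_n=\frac rn$. For large $n$ we have $2k\ge n$. Take
\[
N=2r,\quad\kappa=\tfrac12,\quad N_1=r,\quad|A|=n-2r,\quad u=\frac{\sqrt{\delta_n}}{\sqrt{\delta_n}+\sqrt{c_n}},\quad\lambda=\frac ur .
\]
Then $|A|+N_1=n-r=k$. Since $c_n+\delta_n=1$,
\[
\Lambda:=1+\lambda|A|=1+u\,\frac{c_n-\delta_n}{\delta_n}=1+\frac{\sqrt{c_n}-\sqrt{\delta_n}}{\sqrt{\delta_n}}=\sqrt{\frac{c_n}{\delta_n}},
\]
which is bounded in $n$. For $|T|\le k$ with $m=m(T)$ we have $|T\cap X|=2r(1-m)$, so $|T\cap A|\le k-2r(1-m)=|A|-r+2rm$. Hence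
\[
\lambda|T\cap A|+1-m^2\le\Lambda-u+2um-m^2\le\Lambda-u(1-u).
\]
By Lemma~\ref{lem:indist} with $q=2^{o(n)}$ and $N\ge2(1-c)n$, the ratio is at most
\[
\frac{\Lambda-u(1-u)+2\varepsilon+o(1)}{\Lambda-\varepsilon}.
\]
Moreover
\[
\frac{u(1-u)}\Lambda=\frac{\sqrt{c_n\delta_n}}{(\sqrt{c_n}+\sqrt{\delta_n})^2}\sqrt{\frac{\delta_n}{c_n}}=\frac{\delta_n}{1+2\sqrt{c_n\delta_n}} .
\]
Letting $n\to\infty$ and then $\varepsilon\to0$ gives $\alpha^*(c)\le1-\frac{1-c}{1+2\sqrt{c(1-c)}}$, even against $2^{o(n)}$ queries. With $\delta=1-c$ and $y=2\sqrt{c\delta}$ this bound equals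
\[
1-\frac\delta{1+y}=c+\frac{\delta y}{1+y}\le c+\delta y\le c+2\delta^{3/2}.
\]
Together with the end of Section~\ref{sec:explicit}, this proves Theorem~\ref{thm:quant}. \qed

\begin{remark}
The choice of $u$ minimizes the limiting bound $1-\frac{u(1-u)}\Lambda$ over $u\in(0,1)$. Indeed $\Lambda=1+Ku$ with $K=\frac{c_n-\delta_n}{\delta_n}\ge 0$, and the derivative of $\frac{u(1-u)}{1+Ku}$ has the sign of $1-2u-Ku^2$, which on $(0,1)$ is decreasing and vanishes exactly at $u=\frac{\sqrt{\delta_n}}{\sqrt{\delta_n}+\sqrt{c_n}}$. At $c=\frac12$ the bound of Theorem~\ref{thm:quant} would read $\frac34=\alpha_0(\frac12)$, in agreement with Theorem~\ref{thm:class}(a).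
\end{remark}

\begin{thebibliography}{9}
\bibitem{FSS} Yuval Filmus, Roy Schwartz, and Alexander V. Smal, \emph{Separating Coverage and Submodular: Maximization Subject to a Cardinality Constraint}, arXiv:2411.05553 (2024).
\bibitem{Hoeffding} W. Hoeffding, JASA 58 (1963), Theorems 2 and 4.
\end{thebibliography}

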